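\title{Jordan curves in Banach spaces that bound no area minimizing disk}

\begin{abstract}
We show that there are a Banach space and a rectifiable Jordan curve in it that bounds no area minimizing disk, which answers a question posed by Guo and Wenger. The space can be taken to be a closed hyperplane of $c_0$ and the curve a quadrilateral. More generally, a Banach space is reflexive if and only if, for every equivalent norm, every rectifiable Jordan curve bounds an area minimizer. Both results come from a criterion: for suitable quadrilaterals in $\ell_1^2\oplus_\infty Y$, an area minimizer exists if and only if four given balls in the Banach space $Y$ have a common point.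
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The Plateau problem in a metric space}
Let $(X,d)$ be a complete metric space, $D=\{z\in\mathbb{R}^2:|z|<1\}$ the open unit disk and $S^1=\partial D$. The Plateau problem asks for a disk of least area with a prescribed boundary curve. The competitors are Sobolev maps $u\in W^{1,2}(D,X)$ in the sense of Korevaar--Schoen and Reshetnyak. Such a map has a trace $\operatorname{tr}u\in L^2(S^1,X)$ and, at almost every $z\in D$, an approximate metric derivative, which we denote by $\operatorname{md}u_z$: a seminorm on $\mathbb{R}^2$ such that $\operatorname{md}u_z(z'-z)$ approximates $d(u(z'),u(z))$ to first order. Section~\ref{sec:prelim} recalls the definitions. The \emph{Jacobian} of a seminorm $s$ on $\mathbb{R}^2$ is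
\[
J(s)=\frac{\pi}{\mathcal{L}^2(\{\xi: s(\xi)\le 1\})}\quad\text{if $s$ is a norm},\qquad J(s)=0\quad\text{otherwise},
\]
and the \emph{parametrized Hausdorff area} of $u$ is
\[
\operatorname{Area}(u)=\int_D J(\operatorname{md}u_z)\,dz .
\]
Thus $J(s)$ is the multiple of Lebesgue measure that gives the unit ball of $s$ the area $\pi$. For $s(\xi)=|A\xi|$ with a $2\times2$ matrix $A$ one gets $J(s)=|\det A|$, the classical Jacobian.

For a Jordan curve $\Gamma\subset X$, let $\Lambda(\Gamma,X)$ be the set of $u\in W^{1,2}(D,X)$ whose trace has a continuous representative that is a weakly monotone parametrization of $\Gamma$, that is, a uniform limit of homeomorphisms $S^1\to\Gamma$. A map $u\in\Lambda(\Gamma,X)$ is an \emph{area minimizer bounded by $\Gamma$} if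
\[
\operatorname{Area}(u)=\inf\{\operatorname{Area}(v):v\in\Lambda(\Gamma,X)\}.
\]

To find a minimizer one wants a limit of a minimizing sequence. If $X$ is not locally compact, a limit may exist only in a larger space. For a non-principal ultrafilter $\omega$ on $\mathbb{N}$, the \emph{ultra-completion} $X_\omega$ is the set of bounded sequences $(x_m)$ in $X$, with two sequences identified when $d_\omega((x_m),(y_m))=\lim_\omega d(x_m,y_m)$ vanishes; $d_\omega$ is a metric on $X_\omega$, and $\iota(x)=[(x,x,\dots)]$ embeds $X$ isometrically. The space $X$ is \emph{$1$-complemented} in $X_\omega$ if there is a $1$-Lipschitz retraction $X_\omega\to\iota(X)$. Such a retraction fixes $\Gamma$ and does not increase area, so it carries a disk found in $X_\omega$ back to $X$ at no cost. Finally, $X$ admits a \emph{quadratic isoperimetric inequality} in the sense of Lytchak--Wenger if there is $C>0$ such that every Lipschitz curve $c\colon S^1\to X$ is the trace of some $u\in W^{1,2}(D,X)$ with $\operatorname{Area}(u)\le C\,\ell(c)^2$, where $\ell(c)$ is the length of $c$. Let $c_0$ be the Banach space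 of real null sequences with the sup-norm. The following facts are known.
\begin{itemize}
\item[(K1)] If $X$ is a Banach space and $\Gamma\subset X$ is a rectifiable Jordan curve, then $\Lambda(\Gamma,X)\ne\emptyset$.
\item[(K2)] If $X$ is $1$-complemented in some ultra-completion of itself, then every Jordan curve $\Gamma\subset X$ with $\Lambda(\Gamma,X)\neq\emptyset$ bounds an area minimizer. This applies to all proper metric spaces, all dual Banach spaces and $L^1$.
\item[(K3)] The space $c_0$ is not $1$-complemented in any of its ultra-completions. Nevertheless every Jordan curve $\Gamma\subset c_0$ with $\Lambda(\Gamma,c_0)\neq\emptyset$, in particular every rectifiable one, bounds an area minimizer.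
\item[(K4)] There are a complete metric space $X$ admitting a quadratic isoperimetric inequality and a rectifiable Jordan curve $\Gamma\subset X$ with $\Lambda(\Gamma,X)\ne\emptyset$ that bounds no area minimizer.
\end{itemize}
By (K4), existence can fail in metric spaces with good filling properties. For Banach spaces the list points the other way: the condition in (K2) covers many of them, and $c_0$, where it fails, still has minimizers. One might guess that the linear structure always suffices. The following problem was posed in \cite{GW}.
\begin{quote}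
\emph{Do there exist a Banach space $X$ and a rectifiable Jordan curve in $X$ that does not bound an area minimizer?}
\end{quote}

\subsection*{Results}
All Banach spaces are real. The answer to the question is yes.

\begin{theorem}\label{thm:c0}
Let $H=\{x\in c_0:\ x_3+x_4+x_5+\sum_{k\ge1}2^{-k}x_{5+k}=0\}$ with the sup-norm, and let $\Gamma\subset H$ be the closed quadrilateral with consecutive vertices
\begin{gather*}
(1,1,-\tfrac43,\tfrac23,\tfrac23,0,\dots),\qquad (1,-1,\tfrac23,-\tfrac43,\tfrac23,0,\dots),\\
(-1,-1,\tfrac23,\tfrac23,-\tfrac43,0,\dots),\qquad (-1,1,\tfrac23,\tfrac23,-\tfrac43,0,\dots).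
\end{gather*}
Then $\Gamma$ is a rectifiable Jordan curve, $\Lambda(\Gamma,H)\ne\emptyset$, the infimum of the area over $\Lambda(\Gamma,H)$ is $\pi$, and $\Gamma$ bounds no area minimizer in $H$.
\end{theorem}

The space $H$ is a closed hyperplane of $c_0$. Together with (K3), this shows that the property that all rectifiable Jordan curves bound area minimizers does not pass to closed hyperplanes. The property depends on the norm, and it survives all renormings exactly when the space is reflexive.

\begin{theorem}\label{thm:reflexive}
A Banach space $E$ is reflexive if and only if, for every equivalent norm on $E$, every rectifiable Jordan curve in $E$ bounds an area minimizer.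
\end{theorem}

Both theorems follow from a criterion that turns the Plateau problem for certain quadrilaterals into a question on intersections of balls. Let $\ell_1^2=(\mathbb{R}^2,\|\cdot\|_1)$ with $\|q\|_1=|q_1|+|q_2|$. For a Banach space $Y$ let
\[
X=\ell_1^2\oplus_\infty Y,\qquad \|(q,y)\|=\max(\|q\|_1,\|y\|).
\]
We write $B(y,r)$ for closed balls and $|E|$ for the Lebesgue measure of a set $E\subset\mathbb{R}^2$. Given points $y_1,\dots,y_4\in Y$, not necessarily distinct, and radii $r_1,\dots,r_4>0$, put
\[
p_1=(r_1,0),\quad p_2=(0,r_2),\quad p_3=(-r_3,0),\quad p_4=(0,-r_4),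
\]
and let $\Omega$ be the interior of the convex hull of $p_1,\dots,p_4$: a quadrilateral whose diagonals lie on the coordinate axes and cross at $0$, with $\|p_i\|_1=r_i$. Let $h\colon\partial\Omega\to Y$ be affine on each edge with $h(p_i)=y_i$, and let
\begin{equation}\label{eq:Gamma}
\Gamma=\{(q,h(q)):q\in\partial\Omega\}\subset X .
\end{equation}
This is the closed quadrilateral with vertices $(p_i,y_i)$. The map $h$ is Lipschitz (see Lemma~\ref{lem:extension}), so $q\mapsto(q,h(q))$ is bi-Lipschitz from $\partial\Omega$ onto $\Gamma$, and $\Gamma$ is a rectifiable Jordan curve.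

\begin{theorem}\label{thm:criterion}
Suppose that $\bigcap_{i=1}^4B(y_i,r_i+\varepsilon)\ne\emptyset$ for every $\varepsilon>0$. Then $\Lambda(\Gamma,X)\ne\emptyset$ and
\[
\inf\{\operatorname{Area}(v):v\in\Lambda(\Gamma,X)\}=\tfrac\pi2|\Omega| .
\]
Moreover, $\Gamma$ bounds an area minimizer in $X$ if and only if $\bigcap_{i=1}^4B(y_i,r_i)\neq\emptyset$.
\end{theorem}

\subsection*{Outline}
Section~\ref{sec:graphs} proves the criterion for disks that are graphs over $\Omega$, where it reduces to a Lipschitz extension problem, and constructs cones of almost minimal area. Section~\ref{sec:lower} shows that the projection of any competitor to $\ell_1^2$ covers $\Omega$ once, which gives the lower bound $\frac\pi2|\Omega|$. Section~\ref{sec:rigidity} is the core: from a competitor of area exactly $\frac\pi2|\Omega|$, which need not be a graph, we extract a common point of the four balls by averaging over the fibers of the projection. Section~\ref{sec:balls} builds balls that almost meet from a functional that does not attain its norm and proves Theorems~\ref{thm:c0} and~\ref{thm:reflexive}. Section~\ref{sec:other}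 treats other definitions of area. Of the known facts above, only (K1) and (K2) are used, and only for one implication of Theorem~\ref{thm:reflexive}.

\section{Sobolev maps, metric derivatives and Jacobians}\label{sec:prelim}

\subsection*{Sobolev maps and traces}
Let $(X,d)$ be a complete metric space. A map $u\colon D\to X$ is in $L^2(D,X)$ if it is measurable, essentially separably valued (its restriction to a set of full measure has separable image), and $u_x=d(x,u(\cdot))$ is in $L^2(D)$ for $x\in X$. It is in $W^{1,2}(D,X)$ if moreover each $u_x$ lies in the classical space $W^{1,2}(D)$ and there is one function $g\in L^2(D)$ with $|\nabla u_x|\le g$ a.e.\ for every $x\in X$. We use the following standard facts about $u\in W^{1,2}(D,X)$.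
\begin{itemize}
\item[(S1)] For every Lipschitz function $F\colon X\to\mathbb{R}$ we have $F\circ u\in W^{1,2}(D)$.
\item[(S2)] The map $u$ has a representative such that, for a.e.\ $\theta\in S^1$, the curve $r\mapsto u(r\theta)$ is absolutely continuous on $[\frac12,1)$ and has a limit as $r\to1$. This limit is $\operatorname{tr}u(\theta)$.
\item[(S3)] For $X=\mathbb{R}$ this is the usual trace. It vanishes exactly on $W^{1,2}_0(D)$, the closure of $C_c^\infty(D)$, and $u(r\,\cdot)\to\operatorname{tr}u$ in $L^2(S^1)$ as $r\to1$.
\item[(S4)] For $\alpha,\beta\in W^{1,2}(D)\cap L^\infty(D)$ the product $\alpha\beta$ is in $W^{1,2}(D)$ and $d(\alpha\beta)=\alpha\,d\beta+\beta\,d\alpha$. For $\varphi_1,\varphi_2\in W^{1,2}(D)$ and $P\in C^1(\mathbb{R}^2)$ with bounded gradient, $d(P\circ\varphi)=(\partial_1P\circ\varphi)\,d\varphi_1+(\partial_2P\circ\varphi)\,d\varphi_2$.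
\end{itemize}
Two representatives as in (S2) agree, by Fubini's theorem, almost everywhere on almost every radius, hence by continuity everywhere on it; so the trace may be computed from any such representative. Three consequences follow by taking radial limits: $\operatorname{tr}(F\circ u)=F\circ\operatorname{tr}u$ a.e.\ for Lipschitz $F$; the trace of a product as in (S4) is the product of the traces; and a Lipschitz map $\overline D\to X$, which lies in $W^{1,2}(D,X)$ by the definition, has its restriction to $S^1$ as trace.

\subsection*{Approximate derivatives}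
A measurable function $g$ has \emph{approximate limit} $0$ at $z$ if, for every $\delta>0$, the set $E_\delta=\{|g|>\delta\}$ has density zero at $z$, that is, $\rho^{-2}|E_\delta\cap\{z':|z'-z|<\rho\}|\to0$ as $\rho\to0$. The approximate metric derivative $\operatorname{md}u_z$ is the seminorm $s$ with
\[
\operatorname*{ap\,lim}_{z'\to z}\frac{d(u(z'),u(z))-s(z'-z)}{|z'-z|}=0 ;
\]
it exists for a.e.\ $z$. For real functions there is a finer statement.
\begin{itemize}
\item[(S5)] If $v\in W^{1,2}(D)$ has weak differential $dv$, then for a.e.\ $z$ the quotient $\bigl(v(z')-v(z)-dv_z(z'-z)\bigr)/|z'-z|$ has approximate limit $0$ at $z$.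
\end{itemize}
Inequalities between distances pass to approximate derivatives.

\begin{lemma}\label{lem:compare}
Let $z\in D$, let $a_1\le a_2$ be measurable functions on $D$, and let $s_1,s_2$ be seminorms on $\mathbb{R}^2$ such that $\bigl(a_i(z')-s_i(z'-z)\bigr)/|z'-z|$ has approximate limit $0$ at $z$ for $i=1,2$. Then $s_1\le s_2$.
\end{lemma}

\begin{proof}
Let $|\xi|=1$ and $\delta>0$. The cone $\{z+t\xi':t>0,\ |\xi'|=1,\ |\xi'-\xi|<\delta\}$ fills a fixed positive fraction of every disk centered at $z$, while the set where one of the two quotients exceeds $\delta$ in absolute value has density zero at $z$. So the cone contains a point $z'=z+t\xi'\in D$ outside this set, and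
\[
s_1(\xi')\le a_1(z')/t+\delta\le a_2(z')/t+\delta\le s_2(\xi')+2\delta .
\]
Seminorms on $\mathbb{R}^2$ are continuous, so $\delta\to0$ gives $s_1(\xi)\le s_2(\xi)$.
\end{proof}

Let $F\colon X\to\mathbb{R}$ be $1$-Lipschitz and $v=F\circ u$. Lemma~\ref{lem:compare} with $a_1(z')=|v(z')-v(z)|$, $s_1=|dv_z|$ and $a_2(z')=d(u(z'),u(z))$ gives, by (S5),
\begin{equation}\label{eq:dv}
|dv_z(\xi)|\le\operatorname{md}u_z(\xi)\quad\text{for all }\xi\in\mathbb{R}^2,\ \text{for a.e. }z\in D .
\end{equation}
In the opposite direction we need to pass from derivatives to a Lipschitz bound.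

\begin{lemma}\label{lem:lip}
Let $\Omega\subset\mathbb{R}^2$ be open, bounded and convex, and let $w\in L^\infty(\Omega)$ have weak partial derivatives with $|\partial_1w|,|\partial_2w|\le1$ a.e. Then $w$ has a representative that extends to a function on $\overline\Omega$ which is $1$-Lipschitz for $\|\cdot\|_1$.
\end{lemma}

\begin{proof}
Let $w_\delta=w*\eta_\delta$, where $\eta_\delta$ is a standard mollifier supported in the disk of radius $\delta$. On the convex set $\Omega_\delta=\{q\in\Omega:\operatorname{dist}(q,\partial\Omega)>\delta\}$ the function $w_\delta$ is smooth and $|\partial_iw_\delta|=|(\partial_iw)*\eta_\delta|\le1$. Integrating along the segment from $q$ to $q'$ gives $|w_\delta(q)-w_\delta(q')|\le|q_1-q_1'|+|q_2-q_2'|$ on $\Omega_\delta$. Since $w_\delta\to w$ at Lebesgue points, $w$ is $1$-Lipschitz for $\|\cdot\|_1$ on a subset of full measure. This subset is dense in $\overline\Omega$, and we extend by continuity.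
\end{proof}

\subsection*{Jacobians}
We use four properties of $J$. Here $s,s'$ are seminorms on $\mathbb{R}^2$ and $A$ is a $2\times2$ matrix.
\begin{itemize}
\item[(J1)] If $s\le s'$, then $J(s)\le J(s')$.
\item[(J2)] $J(s\circ A)=|\det A|\,J(s)$.
\item[(J3)] $J(s)>0$ if and only if $s$ is a norm.
\item[(J4)] If $s\le s'$ are norms and $J(s)=J(s')$, then $s=s'$.
\end{itemize}
Property (J3) is part of the definition. For (J1), either $J(s)=0$, or $s$ and $s'$ are norms and the unit ball of $s'$ lies in that of $s$. For (J2), both sides vanish unless $s$ is a norm and $A$ is invertible, and then the unit ball of $s\circ A$ is the image of that of $s$ under $A^{-1}$. For (J4), if $s\neq s'$ then $\{s<1<s'\}$ is a nonempty open set lying in the unit ball of $s$ and outside that of $s'$, so the two areas differ. The unit ball of $\ell_1^2$ has area $2$, hence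
\begin{equation}\label{eq:Jl1}
J(\lambda\|A\,\cdot\|_1)=\lambda^2\,\tfrac\pi2|\det A|\qquad(\lambda\ge0).
\end{equation}

\section{Graphs, cones and the upper bound}\label{sec:graphs}

From here to the end of Section~\ref{sec:rigidity}, $Y$, $y_i$, $r_i$, $X$, $\Omega$, $h$ and $\Gamma$ are as in \eqref{eq:Gamma}, and $\overline\Omega$ carries the norm $\|\cdot\|_1$. We do not assume the hypothesis of Theorem~\ref{thm:criterion} until the last paragraph of Section~\ref{sec:rigidity}.

The balls $B(y_i,r_i)$ enter through the following lemma.

\begin{lemma}\label{lem:extension}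
Let $\lambda>0$. The map $h$ extends to a $\lambda$-Lipschitz map $g\colon\overline\Omega\to Y$ if and only if $\bigcap_iB(y_i,\lambda r_i)\ne\emptyset$. If $y$ is a point of this intersection, then
\[
g(tq)=y+t\,(h(q)-y)\qquad(q\in\partial\Omega,\ t\in[0,1])
\]
is such an extension.
\end{lemma}

\begin{proof}
If $g$ is a $\lambda$-Lipschitz extension, then $\|g(0)-y_i\|\le\lambda\|p_i\|_1=\lambda r_i$ for all $i$.

Conversely let $\|y-y_i\|\le\lambda r_i$ for all $i$, and define $g$ by the formula. The diagonals cut $\overline\Omega$ into the four triangles with vertices $0,p_i,p_{i+1}$ (indices mod $4$). A nonzero point of such a triangle is $\sigma p_i+\tau p_{i+1}=tq$ with $\sigma,\tau\ge0$, $t=\sigma+\tau\le1$ and $q=(\sigma p_i+\tau p_{i+1})/t$ on the edge, where $h(q)=(\sigma y_i+\tau y_{i+1})/t$. Hence $g(\sigma p_i+\tau p_{i+1})=y+\sigma(y_i-y)+\tau(y_{i+1}-y)$: on the triangle, $g$ is affine with linear part $L$ given by $Lp_j=y_j-y$ for $j=i,i+1$. The vectors $p_i$ and $p_{i+1}$ lie on different coordinate axes, so for all real $\sigma,\tau$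
\[
\|L(\sigma p_i+\tau p_{i+1})\|\le\lambda\,(|\sigma|r_i+|\tau|r_{i+1})=\lambda\,\|\sigma p_i+\tau p_{i+1}\|_1 .
\]
Thus $g$ is $\lambda$-Lipschitz on each closed triangle. A segment in the convex set $\overline\Omega$ splits into finitely many collinear pieces, each in one triangle, and their $\|\cdot\|_1$-lengths add up to that of the segment. So $g$ is $\lambda$-Lipschitz on $\overline\Omega$.
\end{proof}

Any $y\in Y$ lies in $\bigcap_iB(y_i,\lambda r_i)$ for large $\lambda$, so $h$ is always Lipschitz. The displayed inequality is the reason for choosing $\ell_1^2$ and vertices on the axes: the norm of a linear map on $\ell_1^2$ is attained at a basis vector. For the Euclidean norm this fails, since $q\mapsto q_1+q_2$ has value $1$ on both basis vectors and norm $\sqrt2$.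

\subsection*{The criterion for graphs}
Consider only competitors that are graphs $G(q)=(q,g(q))$ of Lipschitz extensions $g\colon\overline\Omega\to Y$ of $h$, and use $\Omega$ itself as parameter domain, so that the area is $\int_\Omega J(\operatorname{md}G_q)\,dq$. Since
\[
\|G(q')-G(q)\|=\max\bigl(\|q'-q\|_1,\|g(q')-g(q)\|\bigr)\ge\|q'-q\|_1,
\]
Lemma~\ref{lem:compare} gives $\operatorname{md}G_q\ge\|\cdot\|_1$ a.e., and the area is at least $\frac\pi2|\Omega|$ by (J1) and \eqref{eq:Jl1}. If $g$ is $1$-Lipschitz, the maximum is always the first entry, $G$ is an isometric embedding, and the area equals $\frac\pi2|\Omega|$. Conversely, if the area equals $\frac\pi2|\Omega|$, then $\operatorname{md}G_q=\|\cdot\|_1$ a.e.\ by (J4). For $f\in Y^*$ with $\|f\|\le1$, inequality \eqref{eq:dv} gives $|\partial_i(f\circ g)|\le1$ a.e., so $f\circ g$ is $1$-Lipschitz by Lemma~\ref{lem:lip}; taking the supremum over $f$, the Hahn--Banach theorem shows that $g$ is $1$-Lipschitz. In the $\ell_\infty$-sum, motion in the $Y$-direction is therefore free as long as it is $1$-Lipschitz, and it costs area otherwise.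 By Lemma~\ref{lem:extension}, \emph{some graph has area $\frac\pi2|\Omega|$ if and only if the balls $B(y_i,r_i)$ have a common point.}

\begin{example}\label{ex:saddle}
Let $Y=\mathbb{R}$ and $r_1=\dots=r_4=1$, so that $|\Omega|=2$. For $(y_1,\dots,y_4)=(1,-1,1,-1)$ the balls are $[0,2]$ and $[-2,0]$. They meet in $0$, and Lemma~\ref{lem:extension} gives the saddle $g(q)=|q_1|-|q_2|$. Its graph is isometric to the flat square $\overline\Omega$ and has the same area $\pi$. For $(2,-2,2,-2)$ the balls $[1,3]$ and $[-3,-1]$ are disjoint, and every graph has area greater than $\pi$.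
\end{example}

\subsection*{Cones}
The graph of the extension in Lemma~\ref{lem:extension} is the cone over $\Gamma$ with apex $(0,y)$. We parametrize it by $D$ and bound its area.

\begin{proposition}\label{prop:upper}
Let $\lambda\ge1$ and $y\in\bigcap_iB(y_i,\lambda r_i)$. Then there is $u\in\Lambda(\Gamma,X)$ with $\operatorname{Area}(u)\le\lambda^2\frac\pi2|\Omega|$.
\end{proposition}

\begin{proof}
Let $g$ be as in Lemma~\ref{lem:extension}. Since $\lambda\ge1$, the map $G(q)=(q,g(q))$ is $\lambda$-Lipschitz from $\overline\Omega$ to $X$.

Let $N(w)=\inf\{t>0:w\in t\Omega\}$ be the gauge of $\Omega$. It is sublinear, comparable to $|\cdot|$ because $\Omega$ is bounded and contains a disk about $0$, and therefore Lipschitz; moreover $\overline\Omega=\{N\le1\}$ and $\partial\Omega=\{N=1\}$. Put $\Theta(z)=|z|z/N(z)$ and $\Theta(0)=0$. Then $N(\Theta(z))=|z|$, and $\Theta$ is a bijection $\overline D\to\overline\Omega$ with inverse $w\mapsto N(w)w/|w|$ that maps $S^1$ onto $\partial\Omega$. Both maps have the form $\Phi(z)=k(z)z$ with $k=a/b$, where $a,b$ are Lipschitz and comparable to $|\cdot|$.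 For $0<|z'|\le|z|$,
\[
|k(z)-k(z')|\le\frac{|a(z)-a(z')|\,b(z')+a(z')\,|b(z')-b(z)|}{b(z)\,b(z')}\le C\,\frac{|z-z'|}{|z|},
\]
so $|\Phi(z)-\Phi(z')|\le k(z)|z-z'|+|k(z)-k(z')|\,|z'|\le C'|z-z'|$. Hence $\Theta$ is bi-Lipschitz.

The map $u=G\circ\Theta$ is Lipschitz on $\overline D$ and restricts to a homeomorphism $S^1\to\Gamma$, so $u\in\Lambda(\Gamma,X)$. We have $\|u(z')-u(z)\|\le\lambda\|\Theta(z')-\Theta(z)\|_1$, and $\Theta$ is differentiable a.e.\ by Rademacher's theorem. Lemma~\ref{lem:compare} gives $\operatorname{md}u_z\le\lambda\|D\Theta_z\,\cdot\|_1$ a.e. By (J1), \eqref{eq:Jl1} and the change of variables formula for bi-Lipschitz maps,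
\[
\operatorname{Area}(u)\le\lambda^2\,\tfrac\pi2\int_D|\det D\Theta|\,dz=\lambda^2\,\tfrac\pi2|\Omega| .\qedhere
\]
\end{proof}

\section{The projection covers $\Omega$ once}\label{sec:lower}

Let $u\in\Lambda(\Gamma,X)$ be arbitrary. Write $u=(\varphi,\vartheta)$ with $\varphi=(\varphi_1,\varphi_2)\colon D\to\mathbb{R}^2$ and $\vartheta\colon D\to Y$. The functions $(q,y)\mapsto q_1\pm q_2$ are $1$-Lipschitz on $X$, and $\|q\|_1=\max(|q_1+q_2|,|q_1-q_2|)$. So $\varphi_1,\varphi_2\in W^{1,2}(D)$ by (S1), and \eqref{eq:dv} applied to $\varphi_1\pm\varphi_2$ gives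
\begin{equation}\label{eq:Dphi}
\|D\varphi_z\xi\|_1\le\operatorname{md}u_z(\xi)\quad\text{for all }\xi\in\mathbb{R}^2,\ \text{for a.e. }z\in D .
\end{equation}
Hence $\operatorname{Area}(u)\ge\frac\pi2\int_D|\det D\varphi|\,dz$. For a graph, $\varphi$ is a parametrization of $\Omega$ and the integral is $|\Omega|$. In general $\varphi$ is only a Sobolev map; we do not know that it is injective or continuous, or that it maps into $\overline\Omega$. What survives is that integrals of the form $\int\rho(\varphi)\det D\varphi\,dz$ depend only on the boundary values of $\varphi$. These boundary values are continuous and weakly monotone but not smooth, so we need a version of Stokes' theorem in which the boundary term is a Stieltjes integral.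

For $\alpha,\beta\in W^{1,2}(D)$ we write $d\alpha\wedge d\beta=(\alpha_x\beta_y-\alpha_y\beta_x)\,dz$, an $L^1$ density. Functions on $S^1$ are viewed as $2\pi$-periodic functions of $t$ via $e^{it}$. For $a$ continuous and $b$ continuous of bounded variation, $\int_{S^1}a\,db$ is the Stieltjes integral over one period.

\begin{lemma}\label{lem:stokes}
Let $\alpha,\beta\in W^{1,2}(D)$ have traces with continuous representatives $a,b$, where $b$ has bounded variation. Then $\int_Dd\alpha\wedge d\beta=\int_{S^1}a\,db$.
\end{lemma}

\begin{proof}
For $\eta\in C_c^\infty(D)$ the definition of weak derivatives gives $\int_D d\alpha\wedge d\eta=-\int_D\alpha\,(\eta_{yx}-\eta_{xy})\,dz=0$. The form $(\alpha,\eta)\mapsto\int d\alpha\wedge d\eta$ is continuous on $W^{1,2}(D)\times W^{1,2}(D)$ and antisymmetric, so $\int d\alpha\wedge d\beta$ does not change if $\alpha$ or $\beta$ is altered by an element of $W_0^{1,2}(D)$. We may thus replace $\alpha,\beta$ by the minimizers $A,B$ of the Dirichlet energy in $\alpha+W_0^{1,2}(D)$ and $\beta+W_0^{1,2}(D)$. These are harmonic, with traces $a$ and $b$.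

Let $P_r$ be the Poisson kernel, an even function of $t$, and let $*$ be convolution with respect to $dt/2\pi$, so that $P_r*P_\rho=P_{r\rho}$. Put $A_r(t)=A(re^{it})$. For $r,\rho<1$ the Poisson formula on the disk of radius $\rho$ says $A_{r\rho}=P_r*A_\rho$. As $\rho\to1$ we have $A_\rho\to a$ in $L^2(S^1)$ by (S3), so $A_r=P_r*a$. The same argument gives $B_r=P_r*b$, and integration by parts yields
\[
B_r'(t)=\frac1{2\pi}\int_0^{2\pi}P_r'(t-\sigma)\,b(\sigma)\,d\sigma=\frac1{2\pi}\int_{S^1}P_r(t-\sigma)\,db(\sigma).
\]
By the smooth Stokes theorem on $D_r=\{|z|<r\}$, Fubini's theorem and the evenness of $P_r$,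
\[
\int_{D_r}dA\wedge dB=\int_0^{2\pi}A_rB_r'\,dt=\int_{S^1}(P_r*A_r)\,db=\int_{S^1}(P_{r^2}*a)\,db .
\]
As $r\to1$, $P_{r^2}*a\to a$ uniformly because $a$ is continuous, so the right side tends to $\int a\,db$. The left side tends to $\int_DdA\wedge dB$ because the integrand is in $L^1(D)$.
\end{proof}

\subsection*{Boundary values of $\varphi$}
Let $c$ be the continuous representative of $\operatorname{tr}u$ and $c^k\colon S^1\to\Gamma$ homeomorphisms converging uniformly to $c$. The projection $\Gamma\to\partial\Omega$ is a bi-Lipschitz homeomorphism with inverse $q\mapsto(q,h(q))$. Composing with it, we get homeomorphisms $\gamma^k\colon S^1\to\partial\Omega$ converging uniformly to a map $\gamma=(\gamma_1,\gamma_2)$ with $c=(\gamma,h\circ\gamma)$. By Section~\ref{sec:prelim},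
\begin{equation}\label{eq:traces}
\operatorname{tr}(F\circ u)=F\circ c\ \text{ for every Lipschitz }F\colon X\to\mathbb{R};\quad\text{in particular }\operatorname{tr}\varphi_i=\gamma_i .
\end{equation}
Orient $S^1$ and $\partial\Omega$ counterclockwise. After passing to a subsequence, either all $\gamma^k$ preserve orientation or all reverse it. In the second case we precompose $u$ with the reflection $R(x,y)=(x,-y)$. This preserves membership in $\Lambda(\Gamma,X)$, and it preserves area by (J2), since $\operatorname{md}(u\circ R)_z=\operatorname{md}u_{Rz}\circ R$. We call $u$ \emph{positively oriented} if all $\gamma^k$ can be chosen orientation preserving, and we assume this from now on.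

Let $w_1,w_2$ be the coordinates of $\mathbb{R}^2\supset\Omega$, and $\int_{\partial\Omega}\zeta\,dw_i$ the usual line integrals.

\begin{lemma}\label{lem:boundary}
The functions $\gamma_1,\gamma_2$ have bounded variation, and for $\zeta\in C(\partial\Omega)$ and $i=1,2$,
\begin{equation}\label{eq:boundary}
\int_{S^1}\zeta\circ\gamma\;d\gamma_i=\int_{\partial\Omega}\zeta\,dw_i .
\end{equation}
\end{lemma}

\begin{proof}
Stieltjes integrals are invariant under orientation preserving reparametrization. So \eqref{eq:boundary} holds with $\gamma^k$ in place of $\gamma$, and the variation of $\gamma_i^k$ equals the variation $V_i<\infty$ of $w_i$ along $\partial\Omega$. Variation is lower semicontinuous under pointwise convergence, so $\gamma_i$ has variation at most $V_i$. For $\eta\in C^1(S^1)$, integration by parts gives $\int\eta\,d\gamma_i^k=-\int\gamma_i^k\eta'\,dt\to-\int\gamma_i\eta'\,dt=\int\eta\,d\gamma_i$. Since $C^1$ is dense in $C(S^1)$ and all variations are at most $V_i$, the convergence $\int\eta\,d\gamma_i^k\to\int\eta\,d\gamma_i$ holds for all continuous $\eta$. Finally $\zeta\circ\gamma^k\to\zeta\circ\gamma$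 uniformly, and
\[
\Bigl|\int\zeta\circ\gamma^k\,d\gamma_i^k-\int\zeta\circ\gamma\,d\gamma_i\Bigr|\le V_i\,\sup|\zeta\circ\gamma^k-\zeta\circ\gamma|+\Bigl|\int\zeta\circ\gamma\,d\gamma_i^k-\int\zeta\circ\gamma\,d\gamma_i\Bigr|\to0 .\qedhere
\]
\end{proof}

We also need Green's formula on $\Omega$ for a Lipschitz function $g\colon\overline\Omega\to\mathbb{R}$:
\begin{equation}\label{eq:green}
\int_\Omega\partial_1g\,dw=\int_{\partial\Omega}g\,dw_2 .
\end{equation}
Indeed, for $-r_4<t<r_2$ the section of $\Omega$ at height $w_2=t$ is an interval with endpoints $\sigma_-(t)<\sigma_+(t)$, and the integral of $\partial_1g$ over it is $g(\sigma_+(t),t)-g(\sigma_-(t),t)$. Now integrate in $t$ and note that $w_2$ increases along the arc $p_4p_1p_2$ and decreases along the arc $p_2p_3p_4$.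

\subsection*{The lower bound}
The next proposition says that $\varphi$ covers $\Omega$ exactly once and its complement not at all, if preimages are counted with the sign of the Jacobian determinant.

\begin{proposition}\label{prop:lower}
Let $u=(\varphi,\vartheta)\in\Lambda(\Gamma,X)$ be positively oriented. Then for every Borel set $E\subset\mathbb{R}^2$
\begin{equation}\label{eq:push}
\int_{\varphi^{-1}(E)}\det D\varphi\,dz=|E\cap\Omega| .
\end{equation}
Moreover, every $u\in\Lambda(\Gamma,X)$ satisfies $\operatorname{Area}(u)\ge\frac\pi2|\Omega|$.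
\end{proposition}

\begin{proof}
Let $\rho\in C_c^\infty(\mathbb{R}^2)$ and $P(w)=\int_{-\infty}^{w_1}\rho(\sigma,w_2)\,d\sigma$. This is a bounded smooth function with bounded derivatives and $\partial_1P=\rho$. By \eqref{eq:traces}, $P\circ\varphi\in W^{1,2}(D)$ has trace $P\circ\gamma$. By (S4) and $d\varphi_2\wedge d\varphi_2=0$,
\[
d(P\circ\varphi)\wedge d\varphi_2=(\rho\circ\varphi)\,d\varphi_1\wedge d\varphi_2=(\rho\circ\varphi)\det D\varphi\,dz .
\]
Lemma~\ref{lem:stokes}, \eqref{eq:boundary} and \eqref{eq:green} give
\[
\int_D(\rho\circ\varphi)\det D\varphi\,dz=\int_{S^1}P\circ\gamma\,d\gamma_2=\int_{\partial\Omega}P\,dw_2=\int_\Omega\rho\,dw .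
\]
Both sides of \eqref{eq:push} are finite signed Borel measures in $E$, because $\det D\varphi\in L^1(D)$, and we have shown that they integrate every $\rho\in C_c^\infty(\mathbb{R}^2)$ to the same value. So they are equal. Taking $E=\mathbb{R}^2$ and using \eqref{eq:Dphi}, (J1) and \eqref{eq:Jl1},
\begin{equation}\label{eq:chain}
\operatorname{Area}(u)=\int_DJ(\operatorname{md}u_z)\,dz\ge\tfrac\pi2\int_D|\det D\varphi|\,dz\ge\tfrac\pi2\int_D\det D\varphi\,dz=\tfrac\pi2|\Omega| .
\end{equation}
The reflection $R$ reduces the general case to the positively oriented one.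
\end{proof}

\section{Equality forces a common point}\label{sec:rigidity}

\begin{proposition}\label{prop:rigid}
If some $u\in\Lambda(\Gamma,X)$ satisfies $\operatorname{Area}(u)=\frac\pi2|\Omega|$, then $\bigcap_{i=1}^4B(y_i,r_i)\neq\emptyset$.
\end{proposition}

For a graph the common point was $g(0)$, and one would like to set $g=\vartheta\circ\varphi^{-1}$. The following example shows that $\vartheta$ need not be a function of $\varphi$, and that a value of $\vartheta$ on the fiber $\varphi^{-1}(0)$ can lie far from the balls.

\begin{example}\label{ex:hair}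
Let $y\in\bigcap_iB(y_i,r_i)$, let $u_0=G\circ\Theta$ be the cone of Proposition~\ref{prop:upper} with $\lambda=1$, and let $e\in Y$. Put $\kappa(z)=(2|z|-1)z/|z|$ and
\[
u(z)=u_0(\kappa(z))\ \text{ for }\tfrac12\le|z|\le1,\qquad u(z)=\bigl(0,\,y+(1-2|z|)e\bigr)\ \text{ for }|z|\le\tfrac12 .
\]
The two formulas agree on $|z|=\frac12$, the map $u$ is Lipschitz, and $u=u_0$ on $S^1$. On the annulus the area is at most $\frac\pi2\int|\det D(\Theta\circ\kappa)|\,dz=\frac\pi2|\Omega|$, as in Proposition~\ref{prop:upper}. For $0<|z|<\frac12$ we have $\operatorname{md}u_z(\xi)=2\|e\|\,|\langle z,\xi\rangle|/|z|$, which is not a norm, so the inner disk contributes no area. By Proposition~\ref{prop:lower}, $u$ is an area minimizer. Its image is the cone with a segment attached at the apex, and $\vartheta(0)=y+e$ is arbitrary.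
\end{example}

The remedy is to average $\vartheta$ over the fibers of $\varphi$ with the weight $\det D\varphi$, which vanishes on the inner disk of the example. We first do this for real functions $F\circ u$ and show that the averages are $1$-Lipschitz on $\overline\Omega$ with the right boundary values. Then we average $\vartheta$ itself.

Let $u=(\varphi,\vartheta)$ be as in Proposition~\ref{prop:rigid}, positively oriented, with $\gamma$ as in Section~\ref{sec:lower}.

\subsection*{The metric derivative of $u$}
The inequalities in \eqref{eq:chain} come from the pointwise inequalities $J(\operatorname{md}u_z)\ge\frac\pi2|\det D\varphi_z|\ge\frac\pi2\det D\varphi_z$, and the integrals of the three terms are now equal and finite. So $\det D\varphi_z\ge0$ and $J(\operatorname{md}u_z)=\frac\pi2\det D\varphi_z$ a.e., and for a.e.\ $z$ one of two cases occurs.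
\begin{itemize}
\item[(a)] $\det D\varphi_z>0$. Then $\|D\varphi_z\,\cdot\|_1\le\operatorname{md}u_z$ are norms with the same Jacobian, so $\operatorname{md}u_z=\|D\varphi_z\,\cdot\|_1$ by (J4).
\item[(b)] $\det D\varphi_z=0$. Then $J(\operatorname{md}u_z)=0$, so by (J3) there is $\xi\ne0$ with $\operatorname{md}u_z(\xi)=0$.
\end{itemize}

\subsection*{Fiber averages}
Let $\mu=\det D\varphi\,\mathcal{L}^2$, a finite nonnegative measure on $D$, absolutely continuous with respect to $\mathcal{L}^2$. By \eqref{eq:push}, $\mu(\varphi^{-1}(E))=|E\cap\Omega|$ for Borel sets $E$. Let $v$ be a bounded measurable function on $D$. The signed measure $E\mapsto\int_{\varphi^{-1}(E)}v\,d\mu$ is bounded in absolute value by $\|v\|_\infty|E\cap\Omega|$. By the Radon--Nikodym theorem it has a density $\bar v\in L^\infty(\Omega)$ with $\|\bar v\|_\infty\le\|v\|_\infty$, and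
\begin{equation}\label{eq:average}
\int_Dv\,(\chi\circ\varphi)\,d\mu=\int_\Omega\bar v\,\chi\,dw\qquad\text{for every bounded Borel }\chi\colon\mathbb{R}^2\to\mathbb{R}.
\end{equation}
We call $\bar v$ the \emph{fiber average} of $v$. If $\varphi$ is a bi-Lipschitz homeomorphism onto $\Omega$, then $\bar v=v\circ\varphi^{-1}$ by the change of variables formula.

\begin{lemma}\label{lem:average}
Let $F\colon X\to\mathbb{R}$ be bounded and $1$-Lipschitz, $v=F\circ u$, and $\zeta(q)=F(q,h(q))$ for $q\in\partial\Omega$. Then $\bar v$ has a representative on $\overline\Omega$ that is $1$-Lipschitz for $\|\cdot\|_1$ and equals $\zeta$ on $\partial\Omega$.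
\end{lemma}

\begin{proof}
If $v=\bar v\circ\varphi$ held with a smooth $\bar v$, then $dv=a_1\,d\varphi_1+a_2\,d\varphi_2$ with $a_i=\partial_i\bar v\circ\varphi$. We define $a_1,a_2$ by this linear relation and show that their fiber averages are the weak partial derivatives of $\bar v$.

\emph{The coefficients.} At a.e.\ point of type (a), the linear forms $d\varphi_1,d\varphi_2$ are independent. Write $dv=a_1\,d\varphi_1+a_2\,d\varphi_2$; the $a_i$ are measurable by Cramer's rule. By \eqref{eq:dv}, $|dv(\xi)|\le\|D\varphi\,\xi\|_1$ for all $\xi$, and $\xi=(D\varphi)^{-1}e_i$ gives $|a_i|\le\|e_i\|_1=1$. At a.e.\ point of type (b), take $\xi\neq0$ with $\operatorname{md}u_z(\xi)=0$. By \eqref{eq:dv} and \eqref{eq:Dphi}, the forms $dv$, $d\varphi_1$, $d\varphi_2$ all vanish on $\xi$. Linear forms on $\mathbb{R}^2$ with a common nonzero kernel vector are linearly dependent in pairs, so $dv\wedge d\varphi_i=0$ for $i=1,2$; at these points set $a_1=a_2=0$. In both cases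
\begin{equation}\label{eq:wedge}
dv\wedge d\varphi_2=a_1\det D\varphi\,dz,\qquad d\varphi_1\wedge dv=a_2\det D\varphi\,dz .
\end{equation}
Case (b) matters here: it ensures that these two densities vanish on the set that $\mu$ does not see.

\emph{Integration by parts.} Let $\psi\in C_c^\infty(\mathbb{R}^2)$ and $\alpha=v\cdot(\psi\circ\varphi)\in W^{1,2}(D)\cap L^\infty(D)$. By \eqref{eq:traces}, $\operatorname{tr}v=F(\gamma,h\circ\gamma)=\zeta\circ\gamma$, so $\alpha$ has the continuous trace $(\zeta\psi)\circ\gamma$. By (S4), $d\alpha=(\psi\circ\varphi)\,dv+v\,(\partial_1\psi\circ\varphi)\,d\varphi_1+v\,(\partial_2\psi\circ\varphi)\,d\varphi_2$, and \eqref{eq:wedge} gives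
\begin{align*}
d\alpha\wedge d\varphi_2&=\bigl[a_1\,(\psi\circ\varphi)+v\,(\partial_1\psi\circ\varphi)\bigr]\,d\mu,\\
d\varphi_1\wedge d\alpha&=\bigl[a_2\,(\psi\circ\varphi)+v\,(\partial_2\psi\circ\varphi)\bigr]\,d\mu .
\end{align*}
Integrate over $D$. The right sides are computed by \eqref{eq:average}; the left sides by Lemma~\ref{lem:stokes}, applied to the pairs $(\alpha,\varphi_2)$ and $(\alpha,\varphi_1)$, and by \eqref{eq:boundary}. The result is
\begin{equation}\label{eq:parts}
\int_\Omega(\bar a_1\psi+\bar v\,\partial_1\psi)\,dw=\int_{\partial\Omega}\zeta\psi\,dw_2,\qquad \int_\Omega(\bar a_2\psi+\bar v\,\partial_2\psi)\,dw=-\int_{\partial\Omega}\zeta\psi\,dw_1 .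
\end{equation}

\emph{The Lipschitz bound.} For $\psi\in C_c^\infty(\Omega)$ the boundary terms vanish, so $\partial_i\bar v=\bar a_i$ weakly in $\Omega$, and $|\bar a_i|\le1$ a.e. Lemma~\ref{lem:lip} gives the $1$-Lipschitz representative on $\overline\Omega$, still denoted $\bar v$.

\emph{Boundary values.} For general $\psi$, the function $\bar v\psi$ is Lipschitz on $\overline\Omega$ with $\partial_1(\bar v\psi)=\bar a_1\psi+\bar v\,\partial_1\psi$. By \eqref{eq:green} and the first identity in \eqref{eq:parts},
\[
\int_{\partial\Omega}(\bar v-\zeta)\,\psi\,dw_2=0\qquad\text{for all }\psi\in C_c^\infty(\mathbb{R}^2).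
\]
No edge of $\Omega$ is horizontal, because all $r_i$ are positive. So on each open edge $dw_2$ is a nonzero constant multiple of arc length. If the continuous function $\bar v-\zeta$ were nonzero at a point $q$ of an open edge, a function $\psi\ge0$ with $\psi(q)>0$, supported in a small disk about $q$ that meets no other edge and on which $\bar v-\zeta$ keeps its sign, would give a nonzero integral. Hence $\bar v=\zeta$ on the open edges and, by continuity, on $\partial\Omega$.
\end{proof}

\subsection*{Averaging in $Y$}
Lemma~\ref{lem:average}, applied to truncations of functionals $f\in Y^*$, controls the numbers that should be $f(g(0))$. A candidate known only through its values on functionals is a point of the bidual $Y^{**}$, and such a point would prove nothing: under the hypothesis of Theorem~\ref{thm:criterion}, the sets $\bigcap_iB_{Y^{**}}(y_i,r_i+\varepsilon)$ are nonempty, nested and weak* compact, so the balls of radii $r_i$ always meet in $Y^{**}$. The point must be produced in $Y$, and the Bochner integral does this. Recall that a measurable, $\mu$-essentially separably valued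 map $\vartheta\colon D\to Y$ with $\|\vartheta\|\in L^1(\mu)$ is Bochner integrable: for each measurable $S\subset D$ there is an element $\int_S\vartheta\,d\mu$ of $Y$, a limit of integrals of simple functions, with $f(\int_S\vartheta\,d\mu)=\int_Sf\circ\vartheta\,d\mu$ for all $f\in Y^*$. We know $\|\vartheta\|\in L^2(D)$, but the density of $\mu$ is only in $L^1(D)$, so integrability needs an argument.

\begin{lemma}\label{lem:bochner}
The map $\vartheta$ is Bochner integrable with respect to $\mu$.
\end{lemma}

\begin{proof}
The map $\vartheta$ is the composition of $u$ with a continuous projection, so it is measurable and essentially separably valued for $\mathcal{L}^2$, hence for $\mu$. For $M>0$ apply Lemma~\ref{lem:average} to $F(q,y)=\min(\|y\|,M)$. The average $\bar v$ is $1$-Lipschitz and $\bar v(p_1)\le\|y_1\|$, so $\bar v\le C$ on $\Omega$, where $C=\|y_1\|+\sup_{q\in\Omega}\|q-p_1\|_1$ does not depend on $M$. By \eqref{eq:average} with $\chi=1$, $\int_D\min(\|\vartheta\|,M)\,d\mu=\int_\Omega\bar v\,dw\le C|\Omega|$. Monotone convergence gives $\|\vartheta\|\in L^1(\mu)$.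
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:rigid}]
The fiber $\varphi^{-1}(0)$ has $\mu$-measure zero, so we average over preimages of small neighborhoods of $0$. For $r>0$ so small that $U_r=\{w:\|w\|_1<r\}\subset\Omega$, put
\[
y^{(r)}=\frac1{|U_r|}\int_{\varphi^{-1}(U_r)}\vartheta\,d\mu\in Y .
\]
Fix $f\in Y^*$ with $\|f\|\le1$. For $M\ge\max_i\|y_i\|$ let $\tau_M(\sigma)=\max(-M,\min(\sigma,M))$ and $F(q,y)=\tau_M(f(y))$, a bounded $1$-Lipschitz function on $X$. Let $\bar v_M$ be the function given by Lemma~\ref{lem:average}. It is $1$-Lipschitz for $\|\cdot\|_1$ on $\overline\Omega$, and $\bar v_M(p_i)=\tau_M(f(y_i))=f(y_i)$. Since $|\tau_M(f\circ\vartheta)|\le\|\vartheta\|\in L^1(\mu)$, dominated convergence and \eqref{eq:average}, with $\chi$ the indicator function of $U_r$, give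
\[
f(y^{(r)})=\lim_{M\to\infty}\frac1{|U_r|}\int_{\varphi^{-1}(U_r)}\tau_M(f\circ\vartheta)\,d\mu=\lim_{M\to\infty}\frac1{|U_r|}\int_{U_r}\bar v_M\,dw .
\]
For $w\in U_r$ and $w'\in U_{r'}$ we have $|\bar v_M(w)-\bar v_M(w')|\le\|w\|_1+\|w'\|_1\le r+r'$ and $|\bar v_M(w)-f(y_i)|\le\|w-p_i\|_1\le r_i+r$. Averaging over $w$ and $w'$ and letting $M\to\infty$,
\[
|f(y^{(r)}-y^{(r')})|\le r+r',\qquad|f(y^{(r)}-y_i)|\le r_i+r .
\]
The points $y^{(r)}$ do not depend on $f$. Taking the supremum over $\|f\|\le1$ gives $\|y^{(r)}-y^{(r')}\|\le r+r'$ and $\|y^{(r)}-y_i\|\le r_i+r$. Since $Y$ is complete, $y^{(r)}$ converges to some $y\in Y$ as $r\to0$, and $\|y-y_i\|\le r_i$ for all $i$.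
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
Let $\varepsilon>0$. By hypothesis the balls $B(y_i,r_i+\varepsilon\min_jr_j)\subset B(y_i,(1+\varepsilon)r_i)$ have a common point. Proposition~\ref{prop:upper} gives $u_\varepsilon\in\Lambda(\Gamma,X)$ of area at most $(1+\varepsilon)^2\frac\pi2|\Omega|$. With Proposition~\ref{prop:lower}, the infimum equals $\frac\pi2|\Omega|$; this is the only use of the hypothesis. If the balls $B(y_i,r_i)$ have a common point, Proposition~\ref{prop:upper} with $\lambda=1$ gives a map of area at most $\frac\pi2|\Omega|$, which is a minimizer. Conversely a minimizer has area $\frac\pi2|\Omega|$, and Proposition~\ref{prop:rigid} gives a common point.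
\end{proof}

\section{Balls that almost meet}\label{sec:balls}

Theorem~\ref{thm:criterion} gives a necessary condition for the solvability of the Plateau problem: if every rectifiable Jordan curve in $\ell_1^2\oplus_\infty Y$ bounds an area minimizer, then any four balls of positive radii in $Y$ whose $\varepsilon$-enlargements have a common point for every $\varepsilon>0$ have a common point themselves. We look for a space $Y$ that violates this condition. Three observations locate the search.

Two balls never suffice: if their $\varepsilon$-enlargements meet for all $\varepsilon$, then $\|y_1-y_2\|\le r_1+r_2$, and the point $(r_2y_1+r_1y_2)/(r_1+r_2)$ lies in both. A reflexive $Y$ does not work, since its closed balls are weakly compact. The space $Y=c_0$ does not work either, in agreement with (K3): for each coordinate $k$ the intervals $[y_i(k)-r_i,\,y_i(k)+r_i]$ meet pairwise, hence have a common point $x(k)$, and for large $k$ all of them contain $0$ because $r_i>0$; choosing $x(k)=0$ there gives a common point $x\in c_0$.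

We use three balls, and we convert the lack of compactness into a single inequality. Let $V$ be a Banach space and let $f\in V^*$ with $\|f\|=1$ \emph{not attain its norm}: $|f(w)|<1$ whenever $\|w\|\le1$. Let $\ell_\infty^3$ be $\mathbb{R}^3$ with the sup-norm and consider the closed subspace
\[
Y_f=\{(t,w)\in\ell_\infty^3\oplus_\infty V:\ t_1+t_2+t_3+f(w)=0\}
\]
with the points
\[
y_1=\bigl((-\tfrac43,\tfrac23,\tfrac23),0\bigr),\qquad y_2=\bigl((\tfrac23,-\tfrac43,\tfrac23),0\bigr),\qquad y_3=y_4=\bigl((\tfrac23,\tfrac23,-\tfrac43),0\bigr).
\]

\begin{lemma}\label{lem:balls}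
In $Y_f$ we have $\bigcap_iB(y_i,1)=\emptyset$, but $\bigcap_iB(y_i,1+\varepsilon)\ne\emptyset$ for every $\varepsilon>0$.
\end{lemma}

\begin{proof}
Let $(t,w)\in Y_f$ lie in all balls $B(y_i,1)$. For $j=1,2,3$, the $j$th coordinate of $y_j$ is $-\frac43$, so $t_j\le-\frac13$; also $\|w\|\le1$. Then $f(w)=-(t_1+t_2+t_3)\ge1$, a contradiction.

For the second claim we may assume $\varepsilon<1$. Since $\|f\|=1$ is not attained, there is $w$ with $\|w\|\le1$ and $f(w)=1-\eta$, $0<\eta<\varepsilon$. Put $t_j=-\frac13+\frac\eta3$ for $j=1,2,3$. Then $t_1+t_2+t_3+f(w)=0$, $|t_j+\frac43|=1+\frac\eta3$ and $|t_j-\frac23|=1-\frac\eta3$. So $(t,w)\in Y_f$ and $\|(t,w)-y_i\|\le1+\frac\eta3\le1+\varepsilon$ for all $i$.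
\end{proof}

The numbers are chosen so that $[-\frac43-1,-\frac43+1]\cap[\frac23-1,\frac23+1]=\{-\frac13\}$. In the ambient space $\ell_\infty^3\oplus_\infty V$ the unit balls about the $y_i$ therefore intersect in $\{(-\frac13,-\frac13,-\frac13)\}\times B(0,1)$, and the hyperplane $Y_f$ comes arbitrarily close to this set without touching it.

For $r_1=\dots=r_4=1$ the set $\Omega$ is the open unit ball of $\ell_1^2$, and $\frac\pi2|\Omega|=\pi$. Theorem~\ref{thm:criterion} and Lemma~\ref{lem:balls} give the following.

\begin{corollary}\label{cor:Xf}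
Let $X_f=\ell_1^2\oplus_\infty Y_f$ and let $\Gamma\subset X_f$ be the rectifiable Jordan curve \eqref{eq:Gamma} built from $y_1,\dots,y_4$ and $r_1=\dots=r_4=1$. Then $\Lambda(\Gamma,X_f)\ne\emptyset$, the infimum of the area over $\Lambda(\Gamma,X_f)$ is $\pi$, and $\Gamma$ bounds no area minimizer in $X_f$.
\end{corollary}

\begin{proof}[Proof of Theorem~\ref{thm:c0}]
Take $V=c_0$ and $f(w)=\sum_{k\ge1}2^{-k}w_k$. Then $|f(w)|\le\|w\|_\infty$, and $f$ has the value $1-2^{-n}$ at the sequence $(1,\dots,1,0,\dots)$ with $n$ ones, so $\|f\|=1$. If $w\in c_0$ and $\|w\|_\infty\le1$, then $|w_k|<1$ for all but finitely many $k$, so $|f(w)|<1$. Since $\max(|a+b|,|a-b|)=|a|+|b|$, the linear map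
\[
\bigl((a,b),t,w\bigr)\mapsto(a+b,\,a-b,\,t_1,t_2,t_3,\,w_1,w_2,\dots)
\]
is an isometry of $\ell_1^2\oplus_\infty\ell_\infty^3\oplus_\infty c_0$ onto $c_0$. It turns the equation of $Y_f$ into the equation of $H$, so it maps $X_f$ onto $H$. It sends $p_1=(1,0)$, $p_2=(0,1)$, $p_3=(-1,0)$, $p_4=(0,-1)$ to the coordinate pairs $(1,1)$, $(1,-1)$, $(-1,-1)$, $(-1,1)$, hence $(p_1,y_1),\dots,(p_4,y_4)$ to the four listed vertices and the curve of Corollary~\ref{cor:Xf} to the stated quadrilateral. An isometry of the ambient spaces preserves $\Lambda$ and the area, so the corollary applies.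
\end{proof}

\begin{remark}\label{rem:escape}
The failure in $H$ can be watched. Let $t_n=-\frac13+\frac13 2^{-n}$. By the proof of Lemma~\ref{lem:balls} with $\eta=2^{-n}$ and by Proposition~\ref{prop:upper}, the cone over $\Gamma$ with apex $(0,0,t_n,t_n,t_n,1,\dots,1,0,\dots)\in H$, with $n$ ones, has area at most $(1+\frac13 2^{-n})^2\pi$. These cones form a minimizing sequence, and their apexes converge coordinatewise to $(0,0,-\frac13,-\frac13,-\frac13,1,1,\dots)\notin c_0$. In $c_0$, where the equation of $H$ is not imposed, the same curve bounds an area minimizer of area $\pi$: by Propositions~\ref{prop:upper} and~\ref{prop:lower} with $Y=c_0$, the cone with apex $(0,0,-\frac13,-\frac13,-\frac13,0,\dots)\notin H$ is one.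
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:reflexive}]
Let $E$ be reflexive. Reflexivity does not depend on the choice of equivalent norm, so for every such norm $E$ is isometric to the dual of its dual. By (K1) and (K2), every rectifiable Jordan curve bounds an area minimizer.

Conversely let $E$ be non-reflexive, hence infinite dimensional. Let $V\subset E$ be the common kernel of four linearly independent continuous functionals, a closed subspace of codimension $4$, so that $E\cong\mathbb{R}^4\oplus V$ as topological vector spaces. Then $V$ is non-reflexive, since otherwise $E$ would be reflexive. James' theorem \cite{James} states that a Banach space is reflexive if and only if every continuous linear functional attains its norm on the closed unit ball. So there is $f\in V^*$ that does not attain its norm; it is nonzero, and we normalize $\|f\|=1$. In $Y_f$ the coordinate $t_3=-t_1-t_2-f(w)$ is a continuous linear function of $(t_1,t_2,w)$, so $Y_f\cong\mathbb{R}^2\oplus V$, and $X_f\cong\mathbb{R}^4\oplus V\cong E$. If $T\colon X_f\to E$ is such an isomorphism, then $e\mapsto\|T^{-1}e\|$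 is an equivalent norm on $E$ that makes $T$ an isometry. By Corollary~\ref{cor:Xf}, the curve $T(\Gamma)$ bounds no area minimizer for this norm.
\end{proof}

\section{Other definitions of area}\label{sec:other}

The proofs of Theorems~\ref{thm:criterion} and~\ref{thm:c0} use the Jacobian only through (J1)--(J4). Properties (J1) and (J2) give \eqref{eq:Jl1} and the upper and lower bounds; (J4) identifies the metric derivative in case (a) of Section~\ref{sec:rigidity}, and (J3) makes it degenerate in case (b). Hence, if area is defined by the same integral with any other Jacobian $J$ that satisfies (J1)--(J4), both theorems hold with $\frac\pi2$ replaced by $J(\|\cdot\|_1)$, and with the infimum $\pi$ in Theorem~\ref{thm:c0} replaced by $2J(\|\cdot\|_1)$.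

One example is Holmes--Thompson area. For a norm $s$ let $K_s=\{\eta\in\mathbb{R}^2:\langle\eta,\xi\rangle\le s(\xi)\text{ for all }\xi\}$ be the polar of its unit ball, put $J(s)=\frac1\pi|K_s|$, and put $J(s)=0$ if $s$ is not a norm. The set $K_s$ is a convex body, which gives (J3). If $s\le s'$ are norms, then $K_s\subset K_{s'}$, which gives (J1). For invertible $A$ we have $K_{s\circ A}=A^TK_s$, which gives (J2). For (J4), nested convex bodies of equal area coincide, and $K_s$ determines $s$ because $s(\xi)=\max_{\eta\in K_s}\langle\eta,\xi\rangle$ by the Hahn--Banach theorem. For $s=\|\cdot\|_1$ we have $K_s=[-1,1]^2$, so $J(\|\cdot\|_1)=4/\pi$, and the quadrilateral of Theorem~\ref{thm:c0} has infimal Holmes--Thompson area $8/\pi$, not attained in $H$.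

\begin{thebibliography}{9}

\bibitem{GW}
Chang-Yu Guo and Stefan Wenger, \emph{Area minimizing discs in locally non-compact metric spaces}, arXiv:1701.06736 (2017).

\bibitem{James}
R.~C. James, Studia Math. \textbf{23} (1964).

\end{thebibliography}
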